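\title{Pairs of elements of equal norm in Eichler orders and their partial duals}

\begin{abstract}
Let $R$ be an Eichler order of squarefree level $N$ in an indefinite quaternion algebra over $\mathbb{Q}$ of discriminant $d_B$, and for $\ell\mid d_BN$ let $R(\ell)$ be the lattice obtained from $R$ by dualizing at the primes dividing $\ell$. We bound the number of pairs of elements of $g^{-1}R(\ell)g$ that lie in a ball, lie close to the plane of rotations or to the plane of reflections, have equal determinant, and have nearly equal values of a quartic form that measures displacement in the hyperbolic plane. The bound is uniform in all parameters. The proof passes from a pair to the sum and difference of its traceless parts and counts these by the geometry of numbers, using that the cross product maps one ternary lattice into a dual one. We also show that several terms of the bound are attained.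
\end{abstract}

\section{The counting problem}\label{sec:intro}

An element $\gamma$ of positive norm in an indefinite quaternion algebra acts on the upper half-plane $\mathbb{H}$. Relative to a base point $z$ it has two basic invariants: its norm, and the distance by which it moves $z$. We count pairs of lattice elements whose norms are equal and whose displacements are nearly equal, uniformly in the lattice and in $z$.

\subsection*{Orders and lattices}
Let $B$ be an indefinite quaternion algebra over $\mathbb{Q}$, and fix an identification $B\otimes_{\mathbb{Q}}\mathbb{R}=\mathrm{Mat}_2(\mathbb{R})$. Under it the reduced trace $\operatorname{tr}$, the reduced norm $\operatorname{nrd}$ and the conjugation $\bar x=\operatorname{tr}(x)-x$ become the trace, the determinant and the adjugate. The discriminant $d_B$ is the product of the primes $p$ for which $B\otimes\mathbb{Q}_p$ is a division algebra. If $d_B>1$, then $B$ is a division algebra and we call it \emph{non-split}; if $d_B=1$, we call it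 \emph{split} and take $B=\mathrm{Mat}_2(\mathbb{Q})$.

Let $N$ be squarefree and coprime to $d_B$, and let $R\subset B$ be an Eichler order of level $N$: the completion $R_p=R\otimes\mathbb{Z}_p$ is a maximal order for $p\nmid N$, and is isomorphic to the ring of matrices in $\mathrm{Mat}_2(\mathbb{Z}_p)$ that are upper triangular modulo $p$ for $p\mid N$. In the split case we take $R=\begin{pmatrix}\mathbb{Z}&\mathbb{Z}\\ N\mathbb{Z}&\mathbb{Z}\end{pmatrix}$, whose elements of determinant $1$ form $\Gamma_0(N)$. Throughout,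
\[
V:=d_BN ,
\]
a squarefree integer. Let $R_p^\vee=\{x:\operatorname{tr}(xR_p)\subset\mathbb{Z}_p\}$ be the dual lattice. For $\ell\mid V$ let $R(\ell)\subset B$ be the lattice whose completion at $p$ is $R_p^\vee$ if $p\mid\ell$ and $R_p$ otherwise. These lattices interpolate between $R(1)=R$ and the dual lattice $R(V)$. For $g\in\mathrm{SL}_2(\mathbb{R})$ put $R(\ell;g)=g^{-1}R(\ell)g\subset\mathrm{Mat}_2(\mathbb{R})$.

In the split case, an \emph{Atkin--Lehner matrix} is a matrix $\begin{pmatrix}Qa&b\\ Nc&Qd\end{pmatrix}$ with $Q\mid N$, integers $a,b,c,d$ and determinant $Q$. Let $A_0(N)<\mathrm{GL}_2(\mathbb{Q})^+$ be the group generated by $\Gamma_0(N)$ and the Atkin--Lehner matrices, and define the \emph{height}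
\[
H(g)=\max_{\sigma\in A_0(N)}\operatorname{Im}(\sigma gi),
\]
which measures how far the point $gi$ lies in a cusp.

\subsection*{Coordinates and regions}
Write a real $2\times2$ matrix as
\[
\gamma=[a,b,c]+d=\begin{pmatrix}d+c&b+a\\ b-a&d-c\end{pmatrix},
\]
and put
\begin{gather*}
\tau(\gamma)=\det\gamma=a^2-b^2-c^2+d^2,\qquad P(\gamma)=a^2+b^2+c^2+d^2,\\
\diamondsuit(\gamma)=P(\gamma)^2-\tau(\gamma)^2=4(a^2+d^2)(b^2+c^2).
\end{gather*}
The sum of the squares of the entries of $\gamma$ is $2P(\gamma)$. If $\tau(\gamma)>0$, the hyperbolic distance $r$ from $i$ to $\gamma i$ satisfies $\cosh r=P/\tau$ (check this for diagonal matrices; both sides are unchanged by scaling and by $\mathrm{SO}(2)$ on either side), and so $\diamondsuit(\gamma)=\tau^2\sinh^2r$. For $\gamma=g^{-1}\gamma_0g$, the number $r$ is the distance by which $\gamma_0$ moves $gi$. For $L>0$ and $\delta\in(0,1]$ let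
\begin{align*}
\Omega(\delta,L)&=\{\gamma: P(\gamma)\le L^2,\ b^2+c^2\le\delta L^2\},\\
\Psi(\delta,L)&=\{\gamma: P(\gamma)\le L^2,\ a^2+d^2\le\delta L^2\},
\end{align*}
and let $\Omega^\star(\delta,L)$, $\Psi^\star(\delta,L)$ be the sets of their nonzero elements. The first region is a neighborhood of the plane $b=c=0$ of multiples of rotations, which fix $i$; the second is a neighborhood of the plane $a=d=0$ of multiples of reflections, which send $i$ to $-i$.

Let $\heartsuit>0$. For a finite set $\mathcal{S}$ of matrices put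
\[
\mathcal{N}(\mathcal{S})=\#\{(\gamma_1,\gamma_2)\in\mathcal{S}^2:\ \det\gamma_1=\det\gamma_2,\ |\diamondsuit(\gamma_1)-\diamondsuit(\gamma_2)|\le\heartsuit L^4\},
\]
and let $\mathcal{N}=\mathcal{N}\bigl(R(\ell;g)\cap(\Omega^\star(\delta,L)\cup\Psi^\star(\delta,L))\bigr)$. We write $X\prec Y$ if for every $\epsilon>0$ we have $|X|\le C_\epsilon(V(1+L))^\epsilon Y$ with $C_\epsilon$ depending only on $\epsilon$, and $X\ll Y$ if $|X|\le CY$ with an absolute constant $C$ (or one depending on the indicated subscripts).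

\subsection*{Results}
The problem, which comes from \cite{Steiner}, is to decide whether the inequality \eqref{eq:main} below holds. It does.

\begin{theorem}\label{thm:main}
Let $g\in\mathrm{SL}_2(\mathbb{R})$, $\ell\mid V$, $\delta\in(0,1]$, $L>0$ and $\heartsuit>0$. Then
\begin{multline}\label{eq:main}
\mathcal{N}\prec\ell L^2\Bigl(1+\frac{\ell^2}{V}\delta^{1/2}L^2+\frac{\ell^4}{V^2}\min\{\heartsuit,\delta\}L^4\\
+\ell H(g)^2+\ell^{3/2}H(g)^2\delta^{1/4}L+\ell^2H(g)^2\delta^{1/2}L^2\Bigr),
\end{multline}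
where the terms involving $H(g)$ are omitted if $B$ is non-split.
\end{theorem}

\begin{theorem}\label{thm:second}
\begin{enumerate}
\item[(i)] The term $\ell^{3/2}H(g)^2\delta^{1/4}L$ in \eqref{eq:main} may be omitted.
\item[(ii)] If $\Omega^\star(\delta,L)\cup\Psi^\star(\delta,L)$ is replaced by $\Omega^\star(\delta,L)$, then $\frac{\ell^2}{V}\delta^{1/2}L^2$ may be replaced by $\frac{\ell^2}{V}\delta L^2$.
\item[(iii)] For fixed $R,\ell,g$ and $\delta=1$ we have $\mathcal{N}\gg_{R,\ell,g}L^4+\min\{\heartsuit,1\}L^6$ for $L\ge L_0(R,\ell,g)$.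
\item[(iv)] If $B$ is split, $\ell=1$, $\delta=1$, $\heartsuit\ge1$, $L\ge4$, $H\ge1$ and $g=\operatorname{diag}(H^{1/2},H^{-1/2})$, then $H(g)=H$ and $\mathcal{N}\gg H^2L^4$.
\end{enumerate}
\end{theorem}

The term in (i) is the geometric mean of its two neighbors in \eqref{eq:main}, so (i) and Theorem~\ref{thm:main} are equivalent.

\subsection*{What the terms measure}
A first guess comes from volumes. By Lemma~\ref{lem:local} below, $[R_p^\vee:R_p]=p^2$ for $p\mid V$. Since $\operatorname{tr}(x\bar x')=2(aa'-bb'-cc'+dd')$, the covolume of $R(1;g)$ in the coordinates $(a,b,c,d)$ satisfies $16\operatorname{covol}^2=[R(V):R]=V^2$, and the covolume of $R(\ell;g)$ is $V/(4\ell^2)$. Both regions have volume of order $\delta L^4$, so one expects $n\approx\ell^2\delta L^4/V$ lattice points. Their determinants lie in $\ell^{-1}\mathbb{Z}\cap[-L^2,L^2]$, and $\diamondsuit$ lies in $[0,4\delta L^4]$. If both were equidistributed, the diagonal and the off-diagonal pairs would give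
\[
n+\frac{n^2}{\ell L^2}\min\{1,\heartsuit/\delta\}\approx\frac{\ell^2}{V}\delta L^4+\frac{\ell^3}{V^2}\delta\min\{\heartsuit,\delta\}L^6 .
\]
These two terms are at most the second and third terms of \eqref{eq:main}, and agree with them when $\ell=\delta=1$.

The other terms account for lattice points that concentrate on lines and planes, where volume says nothing. In the non-split case a nonzero $\gamma$ has $P(\gamma)\ge|\det\gamma|\ge1/\ell$, so the first term $\ell L^2$ is at least $1$ as soon as there is anything to count; this is also why $\gamma=0$ is excluded. In the split case there are singular matrices, and they are short when $gi$ is high in a cusp. With $g$ as in Theorem~\ref{thm:second}(iv), any $\ell\mid N$, $\delta=1$ and $\heartsuit\ge1$, the matrices $\begin{pmatrix}0&\beta/H\\0&0\end{pmatrix}$ with $\beta\in\ell^{-1}\mathbb{Z}$, $0<|\beta|\le HL$, lie in $R(\ell;g)$ by \eqref{eq:splitR} and have determinant $0$; if $\ell HL\ge1$ they give at least $(\ell HL)^2$ pairs, which is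 the term $\ell L^2\cdot\ell H^2$. Upper triangular matrices produce the last term in the same way (Section~\ref{sec:lower}).

\subsection*{Outline}
Section~\ref{sec:model} carries out the count by hand for $\mathrm{Mat}_2(\mathbb{Z})$. Section~\ref{sec:arith} collects all the arithmetic that the general proof uses, in the form of lower bounds for norms, cross products and determinants in three ternary lattices. Section~\ref{sec:reduction} reduces the upper bounds to Proposition~\ref{prop:key}, a count of pairs of vectors under bilinear conditions, which is proved in Sections~\ref{sec:geom}--\ref{sec:E}. Section~\ref{sec:lower} proves the lower bounds. We use the divisor bound: a nonzero integer $n$ has $\ll_\epsilon|n|^\epsilon$ divisors.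

\section{The model case $\mathrm{Mat}_2(\mathbb{Z})$}\label{sec:model}

Identify the traceless matrices $X=[a,b,c]$ with $\mathbb{R}^3$, and write
\begin{gather*}
a(X)=a,\qquad \pi X=(b,c)\in\mathbb{R}^2,\qquad |X|^2=a^2+|\pi X|^2,\\
q(X)=\det X=a(X)^2-|\pi X|^2,\qquad \langle X,Y\rangle=\tfrac12\operatorname{tr}(X\bar Y)=a(X)a(Y)-\pi X\cdot\pi Y .
\end{gather*}
A vector $X$ is \emph{isotropic} if $q(X)=0$, that is, if $|a(X)|=|\pi X|$. The symbol $\perp$ refers to $\langle\cdot,\cdot\rangle$.

Take $R=\mathrm{Mat}_2(\mathbb{Z})$, $g=1$, $\delta=1$ and $L\ge1$. Then $V=\ell=H(g)=1$, and \eqref{eq:main} asserts $\mathcal{N}\prec L^4+\min\{\heartsuit,1\}L^6$. We prove this bound for the pairs in the shell $L^2/4<P\le L^2$.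

\emph{Linearizing the conditions.} For $\gamma=[a,b,c]+d\in R$ put $t=2d\in\mathbb{Z}$ and $X=2[a,b,c]\in\mathbb{Z}^3$, so that $4\det\gamma=t^2+q(X)$. For a pair counted by $\mathcal{N}$ put $u=X_1-X_2$ and $v=X_1+X_2$; then $|u|,|v|\le4L$. Equality of determinants reads
\[
(t_1-t_2)(t_1+t_2)=-\langle u,v\rangle .
\]
Since $\tau_1=\tau_2$, we have $\diamondsuit_1-\diamondsuit_2=(P_1-P_2)(P_1+P_2)$, so $|P_1-P_2|\le2\heartsuit L^2$ in the shell. From $P-\tau=2(b^2+c^2)=\frac12|\pi X|^2$ we get
\[
|\pi u\cdot\pi v|=\bigl||\pi X_1|^2-|\pi X_2|^2\bigr|\le w:=4\min\{\heartsuit,1\}L^2 .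
\]
Both conditions are now bilinear in $(u,v)$.

\emph{The planar count.} Let $Z(w)$ be the number of $(p,p')\in\mathbb{Z}^2\times\mathbb{Z}^2$ with $|p|,|p'|\le4L$ and $|p\cdot p'|\le w$. The term $p=0$ gives $O(L^2)$. Otherwise $p=kp_0$ with $p_0$ primitive and $1\le k\le4L/|p_0|$. The integer $m=p_0\cdot p'$ satisfies $|m|\le w/k$, and for each $m$ the solutions $p'$ lie on a line with spacing $|p_0|$, so there are $\ll L/|p_0|$ of them. Hence
\begin{equation}\label{eq:model}
Z(w)\ll L^2+\sum_{0<|p_0|\le4L}\frac{L}{|p_0|}\cdot\frac{L}{|p_0|}+w\log(2L)\sum_{0<|p_0|\le4L}\frac{L}{|p_0|}\ll(1+w)L^2\log(2L).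
\end{equation}

\emph{Assembling.} If $\langle u,v\rangle\ne0$, the divisor bound leaves $\prec1$ choices for $(t_1,t_2)$, and there are $\ll L^2Z(w)$ choices for $(u,v)$. If $\langle u,v\rangle=0$, then $t_2=\pm t_1$ leaves $\ll L$ choices, but now $a(u)a(v)=\pi u\cdot\pi v$ leaves $\prec1$ choices for $(a(u),a(v))$ if $\pi u\cdot\pi v\ne0$ and $\ll L$ choices otherwise. The total is
\[
\prec L^2Z(w)+L\bigl(Z(w)+LZ(0)\bigr)\prec(1+w)L^4\ll L^4+\min\{\heartsuit,1\}L^6 .
\]

Three features of this computation survive in general. First, the count splits into a count $A$ of pairs $(u,v)$ with $|\pi u\cdot\pi v|\le w$, and a count $E$ of those that are also orthogonal, which must be smaller by the number of traces. Second, for fixed $u$ the admissible $v$ lie in a thin slab. When the slab holds several parallel layers of lattice points, their number is the volume of the slab; this is the term with $w$ in \eqref{eq:model}. Third, when the slab holds a single layer, the vectors $v$ lie in a plane with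 normal vector $[0,p_0]$. Such a plane is rich in lattice points only if its normal is short, and short normals are few; this is the middle sum in \eqref{eq:model}.

What does not survive is the integrality of the coordinates $a,b,c$. For general $g$ only the trace is an integer, and the traceless parts form a lattice in arbitrary position with respect to the splitting $X\mapsto(a(X),\pi X)$. Moreover, we must gain the powers of $V/\ell$ in \eqref{eq:main}. The substitute for coordinates is the cross product, which produces normal vectors in a second lattice.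

\section{Three ternary lattices}\label{sec:arith}

\subsection*{The cross product}
For traceless $X,Y$ put $X\times Y=\frac12(XY-YX)$. The matrices $E_1=[1,0,0]$, $E_2=[0,1,0]$, $E_3=[0,0,1]$ anticommute and satisfy $E_1E_2=E_3$, $E_2E_3=-E_1$, $E_3E_1=E_2$. Hence
\begin{equation}\label{eq:cross}
[a,b,c]\times[a',b',c']=[-(bc'-cb'),\ ca'-ac',\ ab'-ba'],
\end{equation}
the Euclidean cross product with the sign of the first coordinate reversed.

\begin{lemma}\label{lem:cross}
Let $X,Y,Z\in\mathbb{R}^3$.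
\begin{enumerate}
\item[(a)] $\langle X\times Y,Z\rangle=-\det(X,Y,Z)$. In particular $X\times Y$ is orthogonal to $X$ and $Y$, and it is nonzero if and only if $X,Y$ are independent.
\item[(b)] $|\pi(X\times Y)|\le|a(X)||\pi Y|+|a(Y)||\pi X|$.
\item[(c)] $|a(X\times Y)|$ is the absolute value of the determinant of $\pi X,\pi Y$ in any orthonormal basis of $\mathbb{R}^2$; in particular it is at most $|\pi X||\pi Y|$.
\item[(d)] A plane contains at most two isotropic lines, and two orthogonal isotropic vectors are proportional.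
\item[(e)] Conjugation of $\mathrm{Mat}_2(\mathbb{R})$ by $\mathrm{SO}(2)$ preserves $a$, $d$ and $b^2+c^2$.
\end{enumerate}
\end{lemma}

\begin{proof}
Parts (a) and (c) are read off from \eqref{eq:cross}, and (b) follows from $\pi(X\times Y)=a'(c,-b)-a(c',-b')$. A plane meets the plane $a=0$ in a nonzero vector, where $q<0$. So $q$ restricts to a nonzero binary form, which has at most two isotropic lines. Two orthogonal isotropic vectors span a space on which $q$ vanishes, which is therefore not a plane. This proves (d). Elements of $\mathrm{SO}(2)$ commute with $1$ and $E_1$, and conjugation preserves $q$; so it preserves $E_1^\perp$ and the form $b^2+c^2$ on it.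
\end{proof}

\subsection*{Local structure}
The next lemma lets us treat the primes dividing $N$ and those dividing $d_B$ in the same way.

\begin{lemma}\label{lem:local}
Let $p\mid V$. There is $\varpi\in R_p$ with $\varpi^2=p$, $\operatorname{nrd}\varpi=-p$, $\varpi R_p=R_p\varpi$ and $R_p^\vee=\varpi^{-1}R_p$, such that $R_p/\varpi R_p$ is a commutative ring with $p^2$ elements. Consequently
\[
pR_p^\vee\subset R_p\subset R_p^\vee,\quad \operatorname{nrd}R_p^\vee\subset p^{-1}\mathbb{Z}_p,\quad R_p^\vee R_p^\vee\subset p^{-1}R_p,\quad [R_p,R_p]\subset pR_p^\vee .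
\]
For $p\nmid V$ we have $R_p\cong\mathrm{Mat}_2(\mathbb{Z}_p)$ and $R_p^\vee=R_p$.
\end{lemma}

\begin{proof}
Let $p\mid N$, so $R_p\cong\begin{pmatrix}\mathbb{Z}_p&\mathbb{Z}_p\\p\mathbb{Z}_p&\mathbb{Z}_p\end{pmatrix}$, and take $\varpi=\begin{pmatrix}0&1\\p&0\end{pmatrix}$. Since $\operatorname{tr}(xx')=x_{11}x'_{11}+x_{12}x'_{21}+x_{21}x'_{12}+x_{22}x'_{22}$, multiplying out gives
\[
R_p^\vee=\begin{pmatrix}\mathbb{Z}_p&p^{-1}\mathbb{Z}_p\\ \mathbb{Z}_p&\mathbb{Z}_p\end{pmatrix}=\varpi^{-1}R_p,\qquad \varpi R_p=R_p\varpi=\begin{pmatrix}p\mathbb{Z}_p&\mathbb{Z}_p\\ p\mathbb{Z}_p&p\mathbb{Z}_p\end{pmatrix},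
\]
and the quotient is $\mathbb{F}_p\times\mathbb{F}_p$. Let $p\mid d_B$. The maximal order of the quaternion division algebra over $\mathbb{Q}_p$ is $R_p=\mathcal{O}\oplus\mathcal{O}\varpi$, where $\mathcal{O}$ is the ring of integers of the unramified quadratic extension of $\mathbb{Q}_p$, with conjugation $\sigma$, and $\varpi^2=p$, $\varpi x=x^\sigma\varpi$. Here $\operatorname{tr}((x+y\varpi)(x'+y'\varpi))=\operatorname{tr}_{\mathcal{O}/\mathbb{Z}_p}(xx'+pyy'^\sigma)$, and $\mathcal{O}$ is self-dual for its trace form. So $R_p^\vee=\mathcal{O}\oplus p^{-1}\mathcal{O}\varpi=\varpi^{-1}R_p$, and the quotient is $\mathbb{F}_{p^2}$. For the consequences use $pR_p^\vee=\varpi R_p$, $R_p^\vee R_p^\vee=\varpi^{-2}R_p$, and the commutativity of $R_p/\varpi R_p$.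
\end{proof}

An element of $B$ lies in a lattice if and only if it lies in every completion of it. In the split case, where $V=N$, the proof above gives
\begin{equation}\label{eq:splitR}
R(f)=\begin{pmatrix}\mathbb{Z}&f^{-1}\mathbb{Z}\\ (N/f)\mathbb{Z}&\mathbb{Z}\end{pmatrix}\qquad(f\mid N).
\end{equation}
In every case $\mathbb{Z}\subset R(f)$ and $\operatorname{tr}R(f)\subset\mathbb{Z}$ (because $1\in R_p$), so $R(f)$ is stable under conjugation.

\begin{lemma}\label{lem:AL}
Let $B$ be split.
\begin{enumerate}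
\item[(a)] Every element of $A_0(N)$ is a positive multiple of an Atkin--Lehner matrix.
\item[(b)] $A_0(N)$ normalizes $R(f)$ for every $f\mid N$.
\item[(c)] $A_0(N)$ acts transitively on the lines in $\mathbb{Q}^2$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $W_Q$ be the set of Atkin--Lehner matrices of determinant $Q$; thus $W_1=\Gamma_0(N)$. An element of $R_p$ whose norm is a unit is a unit. Comparing entries with the description of $\varpi R_p$ above, we see that $W_Q$ consists of the rational matrices of positive determinant that lie in $\varpi R_p^\times$ for $p\mid Q$ and in $R_p^\times$ for $p\nmid Q$. Both $\varpi$ and $R_p^\times$ normalize $R_p$ and $R_p^\vee$, which gives (b). Since $\varpi R_p^\times\varpi R_p^\times=pR_p^\times$, we have $W_QW_{Q'}\subset mW_{QQ'/m^2}$ with $m=\gcd(Q,Q')$, and $w^{-1}=Q^{-1}\bar w$ with $\bar w\in W_Q$ for $w\in W_Q$. This gives (a).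

For (c) let $(a,c)$ be a primitive integer vector, $m=\gcd(c,N)$ and $Q=N/m$. A prime dividing $Q$ and $c$ would divide $Q$ and $m$, which is impossible as $N$ is squarefree. So $\gcd(Qa,c)=1$, and there are integers $b,d$ with $Qad-bc=1$. The matrix $\begin{pmatrix}Qa&b\\Qc&Qd\end{pmatrix}$ has determinant $Q$ and $N\mid Qc$, so it lies in $W_Q$, and it maps the line of $(1,0)$ to the line of $(a,c)$.
\end{proof}

\begin{remark}
Part (c) is what allows the single number $H(g)$ to control all singular matrices, and it needs $N$ squarefree: for $N=4$ both $\Gamma_0(4)$ and $z\mapsto-1/(4z)$ preserve the set of cusps $a/c$ with $\gcd(c,4)=2$.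
\end{remark}

\subsection*{Traceless parts}
From now on $g$ is fixed, and $H=H(g)$ in the split case, $H=0$ in the non-split case. For $f\mid V$ put $f'=V/f$, let $R(f)^0$ be the set of traceless elements of $R(f)$, and let $\mathcal{R}_f=g^{-1}R(f)^0g\subset\mathbb{R}^3$.

\begin{lemma}\label{lem:Rf}
Let $f\mid V$.
\begin{enumerate}
\item[(a)] $q(\mathcal{R}_f)\subset f^{-1}\mathbb{Z}$ and $2\langle\mathcal{R}_f,\mathcal{R}_{f'}\rangle\subset\mathbb{Z}$.
\item[(b)] $2X\times Y\in(f'/f)\,\mathcal{R}_{f'}$ for $X,Y\in\mathcal{R}_f$.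
\item[(c)] If $0\ne X\in\mathcal{R}_f$ is isotropic, then $B$ is split and $|a(X)|=|\pi X|\ge1/(2fH)$.
\end{enumerate}
\end{lemma}

\begin{proof}
Parts (a) and (b) are statements about $R(f)^0$, which we check prime by prime with Lemma~\ref{lem:local}; each $p\mid V$ divides exactly one of $f,f'$. For (a), $\operatorname{nrd}R_p^\vee\subset p^{-1}\mathbb{Z}_p$, and at each $p$ one of $R(f)_p$, $R(f')_p$ is the dual of the other. For (b) we need $f[x,y]\in f'R(f')$ for $x,y\in R(f)$. If $p\mid f$, this says $p[x,y]\in R_p$, which follows from $R_p^\vee R_p^\vee\subset p^{-1}R_p$. If $p\mid f'$, it says $[x,y]\in pR_p^\vee$ for $x,y\in R_p$. If $p\nmid V$, it says $[x,y]\in R_p$.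

(c) Write $X=g^{-1}xg$. Then $x\ne0$ has norm $0$, so $B$ is split, and $x$ is nilpotent. By Lemma~\ref{lem:AL}(c) there is $\sigma\in A_0(N)$ mapping the line of $(1,0)$ to $\ker x$. Then $\sigma^{-1}x\sigma=\begin{pmatrix}0&\beta\\0&0\end{pmatrix}$, and $0\ne\beta\in f^{-1}\mathbb{Z}$ by Lemma~\ref{lem:AL}(b) and \eqref{eq:splitR}. Write $\sigma^{-1}g=\lambda\begin{pmatrix}1&*\\0&1\end{pmatrix}\operatorname{diag}(y^{1/2},y^{-1/2})k$ with $\lambda>0$, $k\in\mathrm{SO}(2)$ and $y=\operatorname{Im}(\sigma^{-1}gi)\le H$. Then $X=k^{-1}\begin{pmatrix}0&\beta/y\\0&0\end{pmatrix}k$, and Lemma~\ref{lem:cross}(e) gives $|a(X)|=|\beta|/(2y)\ge1/(2fH)$.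
\end{proof}

\begin{corollary}\label{cor:scaled}
Let $\lambda>0$, $\Gamma=\lambda\mathcal{R}_f$ and $n=\lambda^2/f$. Then $q(\Gamma)\subset n\mathbb{Z}$. If $X,Y\in\Gamma$ are independent, then $Z=2X\times Y$ lies in $nf'\mathcal{R}_{f'}$, and either $|q(Z)|\ge n^2f'$, or $Z$ is isotropic and $|a(Z)|=|\pi Z|\ge n/(2H)$. Three independent vectors of $\Gamma$ have $4|\det|\ge\lambda nf'$.
\end{corollary}

\begin{proof}
By Lemma~\ref{lem:Rf}(b), $Z\in\lambda^2(f'/f)\mathcal{R}_{f'}=nf'\mathcal{R}_{f'}$. Apply parts (a) and (c) with $f'$ in place of $f$. For $Y'\in\Gamma$, Lemma~\ref{lem:cross}(a) gives $4\det(X,Y,Y')=-2\langle Z,Y'\rangle\in\lambda nf'\mathbb{Z}$.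
\end{proof}

Put
\[
M=V/\ell,\qquad \kappa=M\ell^{1/2}\ge M,\qquad h=\ell^{1/2}H\ge H,
\]
and
\[
\Lambda=\ell^{1/2}\mathcal{R}_\ell,\qquad \Lambda^\sharp=M\mathcal{R}_M .
\]
The lattice $\Lambda$ is scaled so that $q$ is integral on it; the traceless parts of our matrices will lie in $\Lambda$. By Lemma~\ref{lem:Rf} and Corollary~\ref{cor:scaled},
\begin{equation}\label{eq:basic}
\begin{gathered}
q(\Lambda)\subset\mathbb{Z},\qquad q(\Lambda^\sharp)\subset M\mathbb{Z},\qquad 2X\times Y\in\Lambda^\sharp\ \text{ for }X,Y\in\Lambda,\\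
|a(X)|=|\pi X|\ge1/(2h)\ \text{ for isotropic }0\ne X\in\Lambda\cup\Lambda^\sharp .
\end{gathered}
\end{equation}
In the non-split case $h=0$ and such $X$ do not exist; in all that follows, alternatives involving isotropic lattice vectors are then void.

\subsection*{Normal vectors}
Let $\Pi$ be a plane spanned by vectors of $\Lambda$. If $x_1,x_2\in\Lambda\cap\Pi$ are independent, then $2x_1\times x_2$ is a nonzero element of $\Lambda^\sharp\cap\Pi^\perp$. So this group is infinite cyclic; let $y_\Pi$ be a generator, the \emph{normal} of $\Pi$. It is primitive in $\Lambda^\sharp$, it determines $\Pi=y_\Pi^\perp$, and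
\begin{equation}\label{eq:normal}
|a(y_\Pi)|\le2|a(x_1\times x_2)|,\qquad|\pi y_\Pi|\le2|\pi(x_1\times x_2)|
\end{equation}
for all independent $x_1,x_2\in\Lambda\cap\Pi$. We call $\Pi$ of \emph{type I} if $y_\Pi$ is isotropic and of \emph{type N} otherwise. Since $|q(y)|\le\max(|a(y)|,|\pi y|)^2$, \eqref{eq:basic} gives
\begin{equation}\label{eq:types}
\max(|a(y_\Pi)|,|\pi y_\Pi|)\ge M^{1/2}\ \text{ (type N)},\qquad |a(y_\Pi)|=|\pi y_\Pi|\ge\frac1{2h}\ \text{ (type I)}.
\end{equation}

In the count of orthogonal pairs the plane is $u_0^\perp$ with $u_0\in\Lambda$, and we must compare its normal with $u_0$. The vector $\kappa u_0$ always lies in $\Lambda^\sharp$, but it may be divisible there by some $c>1$. Then the normal is shorter and the plane is richer. The compensation is that such $u_0$ lie in a sparser lattice. For $c\mid V$ put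
\[
\Lambda_c=\{u\in\Lambda:\kappa u\in c\Lambda^\sharp\}.
\]

\begin{lemma}\label{lem:c}
\begin{enumerate}
\item[(a)] Let $u_0\in\Lambda$ be primitive. There is $c=c(u_0)\mid V$ such that $(\kappa/c)u_0$ generates $\Lambda^\sharp\cap\mathbb{R}u_0$. In particular $u_0\in\Lambda_c$.
\item[(b)] Let $c\mid V$, $c_1=\gcd(c,M)$, $c_2=\gcd(c,\ell)$ and $f=c_1\ell/c_2$. Then $\Lambda_c=\ell^{1/2}c_1\mathcal{R}_f$.
\end{enumerate}
\end{lemma}

\begin{proof}
For $u=\ell^{1/2}g^{-1}xg$ with $x\in R(\ell)^0$, the condition $\kappa u\in c\Lambda^\sharp$ means $\ell x\in cR(M)$.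

(a) Let $u_0$ correspond to $x$. Since $\ell R(\ell)\subset R\subset R(M)$, we have $\kappa u_0\in\Lambda^\sharp$, so $\kappa u_0$ is $c$ times a generator for an integer $c\ge1$, and $\ell x\in cR(M)$. Primitivity means that $x\notin pR(\ell)_p$ for all $p$. If $p\nmid V$ and $p\mid c$, then $x\in pR_p=pR(\ell)_p$. If $p\mid\ell$ and $p^2\mid c$, then $x\in pR_p\subset pR_p^\vee=pR(\ell)_p$. If $p\mid M$ and $p^2\mid c$, then $x\in p^2R_p^\vee\subset pR_p=pR(\ell)_p$. All three are excluded, so $c\mid V$.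

(b) At $p\mid c_2$ the condition $\ell x\in cR(M)$ says $x\in R_p$, and at $p\mid c_1$ it says $x\in pR_p^\vee$. At $p\nmid c$ it follows from $\ell R(\ell)\subset R(M)$. So $x$ ranges over the traceless part of the lattice with completions $pR_p^\vee$ at $p\mid c_1$, $R_p^\vee$ at $p\mid\ell/c_2$ and $R_p$ elsewhere, which is $c_1R(f)$.
\end{proof}

For $\Lambda_c$ the parameters of Corollary~\ref{cor:scaled} are $n=c_1c_2=c$, $f'=Mc_2/c_1\ge1$ and $\lambda nf'=\kappa c_1c_2^2$. The corollary thus gives the following values.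
\begin{equation}\label{eq:table}
\begin{array}{c|ccc|ccc}
\Gamma&\lambda&f&n&n\sqrt{f'}&n/H&\lambda nf'\\ \hline
\Lambda&\ell^{1/2}&\ell&1&M^{1/2}&\ge1/h&\kappa\\
\Lambda^\sharp&M&M&M&\kappa&\kappa/h&\kappa^2\\
\Lambda_c&\ell^{1/2}c_1&c_1\ell/c_2&c&\ge c&\ge c/h&\ge\kappa c
\end{array}
\end{equation}

\section{Reduction to a bilinear count}\label{sec:reduction}

Let $\mathcal{S}_\Omega=R(\ell;g)\cap\Omega^\star(\delta,L)$, $\mathcal{S}_\Psi=R(\ell;g)\cap\Psi^\star(\delta,L)$ and, for $\theta>0$,
\[
\mathcal{B}(\theta)=\ell L^2+\frac{\ell^3}{V}\theta L^4+\frac{\ell^5}{V^2}\min\{\heartsuit,\delta\}L^6+\ell^2H^2L^2+\ell^3H^2\delta^{1/2}L^4 .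
\]
We shall prove
\begin{equation}\label{eq:goal}
\mathcal{N}(\mathcal{S}_\Omega)\prec\mathcal{B}(\delta),\qquad\mathcal{N}(\mathcal{S}_\Psi)\prec\mathcal{B}(\delta^{1/2}).
\end{equation}
Since $\delta\le\delta^{1/2}$, Theorem~\ref{thm:main} and Theorem~\ref{thm:second}(i),(ii) follow from \eqref{eq:goal} and the next lemma, which says that $\mathcal{N}$ behaves like a second moment.

\begin{lemma}\label{lem:split}
If a finite set $\mathcal{S}$ is covered by $\mathcal{S}_1,\dots,\mathcal{S}_m$, then $\mathcal{N}(\mathcal{S})\le3m\sum_i\mathcal{N}(\mathcal{S}_i\cap\mathcal{S})$.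
\end{lemma}

\begin{proof}
Shrinking the sets, we may assume that they partition $\mathcal{S}$. Cut $\mathbb{R}$ into half-open intervals $I_j$ of length $\heartsuit L^4$, and let $n_{\tau,j}$ and $n^{(i)}_{\tau,j}$ be the numbers of $\gamma$ in $\mathcal{S}$ and in $\mathcal{S}_i$ with $\det\gamma=\tau$ and $\diamondsuit(\gamma)\in I_j$. By $2xy\le x^2+y^2$ and the Cauchy--Schwarz inequality,
\[
\mathcal{N}(\mathcal{S})\le\sum_\tau\sum_{|j-j'|\le1}n_{\tau,j}n_{\tau,j'}\le3\sum_{\tau,j}n_{\tau,j}^2\le3m\sum_i\sum_{\tau,j}\bigl(n^{(i)}_{\tau,j}\bigr)^2,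
\]
and the inner sum counts pairs that are counted by $\mathcal{N}(\mathcal{S}_i)$.
\end{proof}

\subsection*{Points high in the cusp}
The geometry of numbers below loses powers of $\log h$, which are not $\prec1$ when $H$ is very large. In that range all relevant matrices are triangular, and we count them directly.

\begin{lemma}\label{lem:cusp}
If $B$ is split and $H>\sqrt2L$, then \eqref{eq:goal} holds.
\end{lemma}

\begin{proof}
Choose $\sigma\in A_0(N)$ with $\operatorname{Im}(\sigma gi)=H$. Replacing $g$ by the multiple of $\sigma g$ in $\mathrm{SL}_2(\mathbb{R})$ does not change $R(\ell;g)$, by Lemma~\ref{lem:AL}(b), and replacing $g$ by $gk$ with $k\in\mathrm{SO}(2)$ does not change the count, by Lemma~\ref{lem:cross}(e). So we may assume $g=\begin{pmatrix}1&x\\0&1\end{pmatrix}\operatorname{diag}(H^{1/2},H^{-1/2})$. Conjugation by $g$ multiplies the lower left entry by $H$. By \eqref{eq:splitR}, a nonzero lower left entry of an element of $R(\ell;g)$ has absolute value at least $HN/\ell>\sqrt2L$,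 whereas $|b-a|\le\sqrt2L$ if $P\le L^2$. So all elements to be counted have the form
\[
\begin{pmatrix}m&(\beta+x(m-m'))/H\\0&m'\end{pmatrix},\qquad m,m'\in\mathbb{Z},\quad\beta\in\ell^{-1}\mathbb{Z},
\]
with $c=\frac12(m-m')$, $d=\frac12(m+m')$, and $a=b$ equal to half the upper right entry. Put $\Delta=\delta^{1/2}L\le L$. In both regions $\min(|c|,|d|)\le\Delta$, $\max(|c|,|d|)\le L$ and $|a|=|b|\le\Delta$. The last inequality leaves at most $1+4\ell H\Delta$ choices of $\beta$ for given $m,m'$.

\emph{Nonzero determinant.} Here $2\le m^2+m'^2=2(c^2+d^2)\le2L^2$, so $L\ge1$. There are $\ll L(1+\Delta)$ choices of $(m,m')$ for $\gamma_1$, and then $\prec1$ for $\gamma_2$, since the product $mm'$ is prescribed. The number of pairs is $\prec L(1+\Delta)(1+\ell^2H^2\Delta^2)\ll L^2+\ell^2H^2\Delta L^3$.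

\emph{Determinant zero.} There are at most $4\ell H\Delta$ nonzero elements with $m=m'=0$. If exactly one of $m,m'$ is nonzero, then $\frac12\le|c|=|d|\le\Delta$, which gives $\ll\Delta(1+\ell H\Delta)$ elements. The number of pairs is $\ll\ell^2H^2\Delta^2+\Delta^2+\ell^2H^2\Delta^4\le\ell^2H^2L^2+L^2+\ell^2H^2\Delta L^3$.

Since $\Delta L^3=\delta^{1/2}L^4$, all terms are bounded by terms of $\mathcal{B}(\delta)$.
\end{proof}

From now on we assume $H\le\sqrt2L$, so that $h\le\sqrt2\,V^{1/2}L$.

\subsection*{Trace and traceless part}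
For $\gamma=[a,b,c]+d\in R(\ell;g)$ put $t=\operatorname{tr}\gamma=2d\in\mathbb{Z}$ and $X=\ell^{1/2}(\gamma-\bar\gamma)=2\ell^{1/2}[a,b,c]\in\Lambda$. The map $\gamma\mapsto(t,X)$ is injective, and
\begin{equation}\label{eq:det}
4\ell\det\gamma=\ell t^2+q(X).
\end{equation}

\subsection*{Very short elements}
Consider the elements of $\mathcal{S}_\Omega\cup\mathcal{S}_\Psi$ with $P<1/(16\ell)$. They have $|t|<1$ and $|X|<\frac12$, so $t=0$, and $q(X)=0$ since $q(X)$ is an integer. In the non-split case there are none. In the split case, two such vectors $X,Y$ have $2\langle X,Y\rangle=q(X+Y)\in\mathbb{Z}$ and $2|\langle X,Y\rangle|<1$; so they are orthogonal, hence proportional by Lemma~\ref{lem:cross}(d). Thus all $X$ are multiples of one isotropic vector of $\Lambda$. Since $|a(X)|=|\pi X|\le2\ell^{1/2}L$, \eqref{eq:basic} shows that there are $\ll h\ell^{1/2}L$ of them, and $\ll h^2\ell L^2=\ell^2H^2L^2$ pairs.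

\subsection*{Shells}
The remaining elements lie in shells $L_j^2/4<P\le L_j^2$ with $L_j=2^{-j}L\ge1/(4\ell^{1/2})$, $j\ge0$, and there are $\prec1$ such shells. By Lemma~\ref{lem:split} it suffices to count pairs inside one shell and one of the sets $\mathcal{S}_\Omega,\mathcal{S}_\Psi$. The purpose of the shell is a lower bound for $P_1+P_2$, which makes the quartic condition quadratic. Put $\Delta_j=\min(L_j,\delta^{1/2}L)$. For a pair in the count, $\diamondsuit_1-\diamondsuit_2=(P_1-P_2)(P_1+P_2)$ gives $|P_1-P_2|\le2\heartsuit L^4/L_j^2$. As $P-\tau=2(b^2+c^2)$ and $P+\tau=2(a^2+d^2)$, the differences of $b^2+c^2$ and of $a^2+d^2$ between $\gamma_1$ and $\gamma_2$ both equal $\frac12(P_1-P_2)$; and one of these two quantities lies in $[0,\Delta_j^2]$ for both matrices. Hence, in both regions,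
\[
\bigl||\pi X_1|^2-|\pi X_2|^2\bigr|\le w_0:=4\ell\min(\heartsuit L^4/L_j^2,\ \Delta_j^2).
\]
Set
\[
S=4\ell^{1/2}L_j,\qquad D=\max(4\ell^{1/2}\Delta_j,S^{-1}),\qquad w=\max(w_0,S^{-2}),
\]
and $(\alpha,\beta)=(S,D)$ for $\Omega$, $(\alpha,\beta)=(D,S)$ for $\Psi$. Then $S\ge1$, $D\le S$ and $S^{-2}\le w\le D^2$. The lower cutoffs for $D$ and $w$ cost only terms of size $S^2$, and they bound the number of dyadic ranges later on. For $\alpha_0,\beta_0>0$ let
\[
C(\alpha_0,\beta_0)=\{X\in\mathbb{R}^3:|a(X)|\le\alpha_0,\ |\pi X|\le\beta_0\}.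
\]
We have $X_1,X_2\in\frac12C(\alpha,\beta)$, so $u=X_1-X_2$ and $v=X_1+X_2$ lie in $\Lambda\cap C(\alpha,\beta)$, and
\[
\langle u,v\rangle=q(X_1)-q(X_2),\qquad|\pi u\cdot\pi v|=\bigl||\pi X_1|^2-|\pi X_2|^2\bigr|\le w .
\]
The coordinate $d$ obeys the same bound as $a$, so $|t|\le\alpha/2$, and $t$ takes at most $1+\alpha$ values.

By \eqref{eq:det}, equality of determinants reads $\ell(t_1-t_2)(t_1+t_2)=-\langle u,v\rangle$. If $\langle u,v\rangle\ne0$, then $u,v\ne0$ and $(t_1-t_2)(t_1+t_2)$ is a prescribed nonzero integer of size at most $4L^2$, which leaves $\prec1$ pairs $(t_1,t_2)$. If $\langle u,v\rangle=0$, then $t_2=\pm t_1$, which leaves at most $2(1+\alpha)$ pairs. The case $u=v=0$ contributes at most $2(1+\alpha)\ll S^2$. So the shell contributes $\prec A+(1+\alpha)E+S^2$, with $A,E$ as in the following proposition.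

\begin{proposition}\label{prop:key}
Let $\alpha,\beta,w>0$, $S=\max(\alpha,\beta)$, $D=\min(\alpha,\beta)$, and assume $S\ge1$ and $S^{-2}\le w\le D^2$. Let $K=C(\alpha,\beta)$ and
\begin{align*}
A&=\#\{(u,v)\in(\Lambda\cap K\setminus\{0\})^2:|\pi u\cdot\pi v|\le w\},\\
E&=\#\{(u,v)\in(\Lambda\cap K)^2\setminus\{(0,0)\}:\langle u,v\rangle=0,\ |\pi u\cdot\pi v|\le w\},\\
\mathcal{T}&=S^2+\frac{\beta DS^2}{M}+\frac{wS^4}{M^2}+h^2S^2+h^2DS^3 .
\end{align*}
Then $A+(1+\alpha)E\ll_\epsilon(V(1+h)S)^\epsilon\,\mathcal{T}$ for every $\epsilon>0$.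
\end{proposition}

\begin{proof}[Proof of \eqref{eq:goal} from Proposition~\ref{prop:key}]
We have $V(1+h)S\ll(V(1+L))^2$, so it suffices to bound $\mathcal{T}$. Use $S\le4\ell^{1/2}L$, $D\le4\ell^{1/2}\delta^{1/2}L+S^{-1}$ and $1/M=\ell/V\le1$. First, $S^2\ll\ell L^2$. Second, $\beta DS^2/M$ equals $D^2S^2/M\ll\frac{\ell^3}{V}\delta L^4+S^2$ for $\Omega$ and $DS^3/M\ll\frac{\ell^3}{V}\delta^{1/2}L^4+S^2$ for $\Psi$. Third,
\[
\frac{wS^4}{M^2}\ll\ell\min\Bigl(\frac{\heartsuit L^4}{L_j^2},\delta L^2\Bigr)\ell^2L_j^4\,\frac{\ell^2}{V^2}+S^2\le\frac{\ell^5}{V^2}\min\{\heartsuit,\delta\}L^6+S^2 .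
\]
Finally $h^2S^2+h^2DS^3\ll h^2S^2+h^2\ell^2\delta^{1/2}L^4\ll\ell^2H^2L^2+\ell^3H^2\delta^{1/2}L^4$.
\end{proof}

In Sections~\ref{sec:geom}--\ref{sec:E} we keep the notation and hypotheses of Proposition~\ref{prop:key}, and write $X\lesssim Y$ if $X\ll_\epsilon(V(1+h)S)^\epsilon Y$ for every $\epsilon>0$. Note that $\alpha\beta=DS$. The two regions are treated together; they differ only in whether $\beta=D$ or $\beta=S$.

\section{Lattice points in cylinders}\label{sec:geom}

Let $\Gamma$ be a lattice of full rank in $\mathbb{R}^m$ and $C$ a compact symmetric convex set with $0$ in its interior. The $i$-th successive minimum $\mu_i$ is the least $\mu$ such that $\mu C$ contains $i$ independent points of $\Gamma$; there are independent $x_1,\dots,x_m\in\Gamma$ with $x_i\in\mu_iC$. Minkowski's second theorem states that $\mu_1\cdots\mu_m\operatorname{vol}(C)\le2^m\operatorname{covol}(\Gamma)$. We use it in the following form: if $C$ contains many lattice points, then their span contains independent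 lattice vectors that are jointly short.

\begin{lemma}\label{lem:minima}
Let $C\subset\mathbb{R}^n$ be a compact symmetric convex set with $0$ in its interior, $\Gamma\subset\mathbb{R}^n$ a lattice, and $m$ the dimension of the span of $\Gamma\cap C$. There are independent $x_1,\dots,x_m\in\Gamma\cap C$ and $\mu_i\in(0,1]$ with $x_i\in\mu_iC$ and $\#(\Gamma\cap C)\ll_n(\mu_1\cdots\mu_m)^{-1}$.
\end{lemma}

\begin{proof}
Intersect $\mathbb{R}^n,\Gamma,C$ with the span of $\Gamma\cap C$, so that $m=n$ and the successive minima satisfy $\mu_i\le1$. Let $\Gamma'=\bigoplus\mathbb{Z}x_i$, of index $\iota$ in $\Gamma$, and let $Q=\{\sum t_ix_i:-\frac12\le t_i<\frac12\}\subset\frac m2C$. This is a fundamental domain for $\Gamma'$, so $\operatorname{vol}(Q)=\iota\operatorname{covol}(\Gamma)$ and every point lies in exactly $\iota$ of the translates $z+Q$, $z\in\Gamma$. The translates with $z\in C$ lie in $(1+\frac m2)C$. Hence $\#(\Gamma\cap C)\operatorname{vol}(Q)\le\iota(1+\frac m2)^m\operatorname{vol}(C)$,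 and Minkowski's theorem concludes the proof.
\end{proof}

Combining this with the lower bounds of Section~\ref{sec:arith} gives point counts that depend on the dimension of the span.

\begin{lemma}\label{lem:cyl}
Let $\Gamma$ be one of $\Lambda,\Lambda^\sharp,\Lambda_c$, with $(\xi_N,\xi_I,\xi_3)$ equal to $(M^{1/2},1,\kappa)$, $(\kappa,\kappa,\kappa^2)$, $(c,c,\kappa c)$ respectively. Let $U\subset\mathbb{R}^3$ be a subspace, $C=C(\alpha_0,\beta_0)\cap U$, $n=\#(\Gamma\cap C)$, and $m$ the dimension of the span $U'$ of $\Gamma\cap C$.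
\begin{enumerate}
\item[(1)] If $m=1$ and $\Gamma=\Lambda$, then $n\ll\max(\alpha_0,\beta_0)$ if $U'$ is not isotropic, and $n\ll h\min(\alpha_0,\beta_0)$ if it is.
\item[(2)] If $m=2$, then $n\ll\beta_0\max(\alpha_0,\beta_0)/\xi_N$ if the line $U'^\perp$ is not isotropic, and $n\ll h\beta_0\min(\alpha_0,\beta_0)/\xi_I$ if it is.
\item[(3)] If $m=3$, then $n\ll\alpha_0\beta_0^2/\xi_3$.
\end{enumerate}
\end{lemma}

\begin{proof}
Take $x_i,\mu_i$ from Lemma~\ref{lem:minima}, applied inside $U$. (1) By \eqref{eq:basic}, either $1\le|q(x_1)|\le\mu_1^2\max(\alpha_0,\beta_0)^2$, or $1/(2h)\le|a(x_1)|=|\pi x_1|\le\mu_1\min(\alpha_0,\beta_0)$. (2) The vector $Z=2x_1\times x_2$ spans $U'^\perp$, and $|a(Z)|\le2\mu_1\mu_2\beta_0^2$, $|\pi Z|\le4\mu_1\mu_2\alpha_0\beta_0$ by Lemma~\ref{lem:cross}. By Corollary~\ref{cor:scaled} and \eqref{eq:table}, either $\max(|a(Z)|,|\pi Z|)\ge|q(Z)|^{1/2}\ge\xi_N$, or $|a(Z)|=|\pi Z|\ge\xi_I/(2h)$. (3) Expanding along the $a$-coordinates, $\xi_3/4\le|\det(x_1,x_2,x_3)|\le3\mu_1\mu_2\mu_3\alpha_0\beta_0^2$.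
\end{proof}

For $0<\rho\le\beta$ put
\[
n'_\rho=\max(\alpha,\rho)(1+\rho M^{-1/2})+h\min(\alpha,\rho)(1+\rho).
\]
By Lemma~\ref{lem:cyl} and $\kappa\ge M$,
\begin{equation}\label{eq:nrho}
\begin{gathered}
\#(\Lambda\cap C(\alpha,\rho)\setminus\{0\})\ll n'_\rho+\alpha\rho^2/M,\\
\#(\Lambda\cap C(\alpha,\rho)\cap\Pi\setminus\{0\})\ll n'_\rho\quad\text{for every plane }\Pi .
\end{gathered}
\end{equation}
The function $n'_\rho$ increases with $\rho$, and for $\rho=\beta$ we get
\begin{equation}\label{eq:K}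
\#(\Lambda\cap K\setminus\{0\})\ll\mathcal{K}:=S+\beta SM^{-1/2}+hD+h\beta D+\beta DS/M .
\end{equation}
Since $\mathcal{K}\ll(1+h)S^3$, any nonzero cardinality of a subset of $\Lambda\cap K$ lies in one of $\lesssim1$ dyadic ranges $[s,2s)$, $s=1,2,4,\dots$.

\subsection*{Bookkeeping}
Every estimate below ends in a sum of monomials in $h,w,D,S,\beta,M^{-1/2}$. We compare each with one of the following:
\begin{gather*}
T_1=S^2,\quad T_2=\frac{\beta DS^2}{M},\quad T_3=\frac{wS^4}{M^2},\quad T_4=h^2S^2,\quad T_5=h^2DS^3,\quad T_6=\frac{D^2S^2}{M},\\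
T_7=\frac{DS^2}{M^{1/2}},\quad T_8=\frac{wDS^2}{M^{3/2}},\quad T_9=hDS^2,\quad T_{10}=\frac{hD^2S^2}{M^{1/2}},\quad T_{11}=\frac{hwDS^2}{M}.
\end{gather*}
The comparisons use only $S\ge1$, $M\ge1$, $w\le D^2$ and $D\le\alpha,\beta\le S$.

\begin{lemma}\label{lem:book}
$T_i\ll\mathcal{T}$ for $1\le i\le11$, and $(1+\alpha)\mathcal{K}\ll\mathcal{T}$.
\end{lemma}

\begin{proof}
We have $\mathcal{T}=T_1+\dots+T_5$ and $T_6\le T_2$. The other five are geometric means, so $xy\le x^2+y^2$ applies:
\begin{gather*}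
T_7^2=T_1T_6,\qquad T_8^2=T_6\cdot\frac{w^2S^2}{M^2}\le T_6T_3,\qquad T_9^2=T_5\cdot DS\le T_5T_1,\\
T_{10}^2=h^2D^2S^2\cdot T_6\le T_5T_6,\qquad T_{11}^2=T_5\cdot\frac{w^2DS}{M^2}\le T_5T_3 .
\end{gather*}
The five terms of $\mathcal{K}$ are at most $T_1,T_1,T_9,T_9,T_2$. Multiplied by $\alpha$, they become $\alpha S$, $DS^2M^{-1/2}$, $h\alpha D$, $hD^2S$, $D^2S^2/M$, which are at most $T_1,T_7,T_9,T_9,T_6$.
\end{proof}

\subsection*{Pairs on lines}
Both $A$ and $E$ count edges of a graph on $\Lambda\cap K\setminus\{0\}$ in which the neighbors of a vertex are the lattice points of a convex set. The following lemma handles, for both graphs, the edges between vertices whose neighbors lie on a line.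

\begin{lemma}\label{lem:lines}
For $u\in\Lambda\cap K\setminus\{0\}$ let $C'_u\subset K$ be a symmetric convex set and $V'_u=\Lambda\cap C'_u\setminus\{0\}$. Assume that $v\in V'_u$ if and only if $u\in V'_v$.
\begin{enumerate}
\item[(a)] If $V'_u$ spans a line and $\#V'_u\in[s,2s)$, then $V'_u=\{kv_0:1\le|k|\le k_0\}$ with $s/2\le k_0<s$ and $v_0\in\frac2sK$ primitive in $\Lambda$.
\item[(b)] Let $r,s\ge1$. The number of pairs $(u,v)$ with $v\in V'_u$ such that $V'_u$ and $V'_v$ span lines, $\#V'_u\in[s,2s)$ and $\#V'_v\in[r,2r)$, is $\ll rs+\mathcal{K}$.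
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The points of $\Lambda$ on the line are the multiples of a primitive $v_0$, and $C'_u$ meets the line in a symmetric interval. So $V'_u$ has the stated form with $2k_0=\#V'_u$, and $k_0v_0\in K$.

(b) By symmetry let $r\le s$. By (a), $v=kv_0$ with $|k|<s$ and $v_0$ primitive in $\frac2sK$, and each $v$ has fewer than $2r$ neighbors. A line contains at most two primitive vectors, so by Lemma~\ref{lem:cyl} the number of $v_0$ is $\ll1+(\beta SM^{-1/2}+h\beta D)/s^2+\alpha\beta^2/(Ms^3)$. Multiply by $rs\le s^2$.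
\end{proof}

\section{The count $A$}\label{sec:A}

For $u\in\Lambda\cap K\setminus\{0\}$ let
\[
C_u=\{v\in K:|\pi u\cdot\pi v|\le w\},\qquad V_u=\Lambda\cap C_u\setminus\{0\},\qquad d(u)=\dim\operatorname{span}V_u .
\]
Then $A=\sum_u\#V_u$, and $v\in V_u$ if and only if $u\in V_v$. The slab $C_u$ is thin when $|\pi u|$ is large, so we sort the $u$ by the size of $|\pi u|$.

\subsection*{Classes}
Let $i_0\ge0$ be minimal with $2^{-i_0}\beta\le w/\beta$. For $\rho=2^{-i}\beta$ with $0\le i<i_0$, the \emph{class $\rho$} consists of the $u$ with $\rho/2<|\pi u|\le\rho$; the last class $\rho=2^{-i_0}\beta$ consists of the $u$ with $|\pi u|\le\rho$. As $\beta^2/w\le S^4$, there are $\lesssim1$ classes. Let $n_\rho$ be the size of class $\rho$, which is bounded by \eqref{eq:nrho}, and put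
\[
\eta_\rho=\min(\beta,2w/\rho),\qquad b_\rho=(\beta\eta_\rho+DS)M^{-1/2}.
\]
Let $u$ be in class $\rho$ and $\mathbf{e}=\pi u/|\pi u|$ (any unit vector if $\pi u=0$). Then every $v\in C_u$ satisfies
\begin{equation}\label{eq:slab}
|a(v)|\le\alpha,\qquad|\pi v|\le\beta,\qquad|\mathbf{e}\cdot\pi v|\le\eta_\rho :
\end{equation}
in the last class $\eta_\rho=\beta$, and in the others $w/|\pi u|<2w/\rho$. Classes with large $\rho$ have many points but thin slabs; the trade-off is $\rho\eta_\rho\le2w$. With $\eta=\eta_\rho$ it gives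
\begin{gather*}
\max(\alpha,\rho)\eta\le\alpha\beta+2w\le3DS,\qquad\max(\alpha,\rho)\rho\eta\le2wS,\\
\min(\alpha,\rho)\eta\le2w,\qquad\min(\alpha,\rho)\rho\eta\le2wD,\qquad\alpha\rho^2\eta\le2wDS .
\end{gather*}
Hence
\begin{equation}\label{eq:eta}
\eta_\rho n'_\rho\ll DS+wSM^{-1/2}+hw+hwD,\qquad\eta_\rho\,\alpha\rho^2/M\ll wDS/M .
\end{equation}

\begin{lemma}\label{lem:deg}
Let $u$ be in class $\rho$, $\eta=\eta_\rho$ and $s=\#V_u$.
\begin{enumerate}
\item[(1)] If $d(u)=1$, then $s\ll S+hD$.
\item[(2)] If $d(u)=2$, let $\Pi_u=\operatorname{span}V_u$, $y=y_{\Pi_u}$ and $s^*(u)=\#(\Lambda\cap K\cap\Pi_u)\ge s$. Then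
\[
|a(y)|\ll\min\Bigl(\frac{\beta\eta}{s},\frac{\beta^2}{s^*(u)}\Bigr),\qquad|\pi y|\ll\frac{DS}{s^*(u)} .
\]
Moreover $s\ll b_\rho$ if $\Pi_u$ is of type N, and $s\ll h\beta\min(\alpha,\eta)$ if it is of type I.
\item[(3)] If $d(u)=3$, then $s\ll DS\eta/M$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) Apply Lemma~\ref{lem:cyl}(1) to $K$ and the line spanned by $V_u$. For (2) and (3) take $x_i,\mu_i$ from Lemma~\ref{lem:minima} for $\Lambda$ and $C_u$, and complete $\mathbf{e}$ to an orthonormal basis $(\mathbf{e},\mathbf{f})$ of $\mathbb{R}^2$. By \eqref{eq:slab}, the coordinates $a,\mathbf{e},\mathbf{f}$ of $x_i$ are bounded by $\mu_i\alpha,\mu_i\eta,\mu_i\beta$. (2) Lemma~\ref{lem:cross}(c) and \eqref{eq:normal} give $|a(y)|\le4\mu_1\mu_2\beta\eta\ll\beta\eta/s$. Applying Lemma~\ref{lem:minima} to $K\cap\Pi_u$ instead gives $|a(y)|\ll\beta^2/s^*(u)$ and $|\pi y|\ll\alpha\beta/s^*(u)\le\alpha\beta/s$. The bounds for $s$ follow from \eqref{eq:types}. (3) By \eqref{eq:table}, $\kappa/4\le|\det(x_1,x_2,x_3)|\le6\mu_1\mu_2\mu_3\alpha\beta\eta$.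
\end{proof}

We say that $u$ is of type N or I if $d(u)=2$ and $\Pi_u$ is of that type. Up to exchanging $u$ and $v$, every pair counted by $A$ falls under one of the five cases below.

\subsection*{Case 1: $d(u)=3$}
This is the volume term. By Lemma~\ref{lem:deg}(3), \eqref{eq:nrho} and \eqref{eq:eta}, class $\rho$ contributes
\[
\ll\frac{DS}{M}\eta_\rho n_\rho\ll\frac{D^2S^2}{M}+\frac{wDS^2}{M^{3/2}}+\frac{hwDS}{M}+\frac{hwD^2S}{M}+\frac{wD^2S^2}{M^2},
\]
and the terms are at most $T_6,T_8,T_{11},T_{11},T_3$.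

\subsection*{Case 2: $u$ of type I}
Class $\rho$ contributes $\ll h\beta\min(\alpha,\eta)n_\rho$. For the term $\max(\alpha,\rho)$ of $n'_\rho$ we use
\[
\beta\max(\alpha,\rho)\min(\alpha,\eta)\le\alpha\beta\min(\alpha,\beta)+\beta\rho\eta\le3D^2S ,
\]
and for the other terms $\beta\min(\alpha,\eta)\le S\eta$ with the inequalities preceding \eqref{eq:eta}. The result is
\[
\ll hD^2S+hwS^2M^{-1/2}+h^2wS+h^2wDS+hwDS^2/M,
\]
and the terms are at most $T_9,T_{10},T_5,T_5,T_{11}$.

\subsection*{Case 3: $d(u)=d(v)=1$}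
By Lemmas~\ref{lem:lines}(b) and \ref{lem:deg}(1), each of the $\lesssim1$ pairs of dyadic ranges contributes $\ll(S+hD)^2+\mathcal{K}\ll T_1+T_4+\mathcal{T}$.

\subsection*{Vertices of type N}
The remaining cases involve a vertex of type N. We first show
\begin{equation}\label{eq:bn}
b_\rho n'_\rho\ll\mathcal{T}.
\end{equation}
By \eqref{eq:eta},
\[
\beta\eta_\rho M^{-1/2}n'_\rho\ll DS^2M^{-1/2}+wS^2/M+hwSM^{-1/2}+hwDSM^{-1/2},
\]
with terms at most $T_7,T_6,T_{10},T_{10}$; and by $n'_\rho\le n'_\beta$,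
\[
DSM^{-1/2}n'_\rho\le DS^2M^{-1/2}+\beta DS^2/M+hD^2SM^{-1/2}+h\beta D^2SM^{-1/2},
\]
with terms at most $T_7,T_2,T_{10},T_{10}$. So summing the degree bound over the vertices of type N in class $\rho$ is admissible up to the term
\begin{equation}\label{eq:bad}
b_\rho\,\frac{\alpha\rho^2}{M}\le\frac{2wDS^2}{M^{3/2}}+\frac{D}{M^{1/2}}\cdot\frac{\beta DS^2}{M}=2T_8+\frac{D}{M^{1/2}}T_2 .
\end{equation}
This is too large exactly when $D^2>M$, and a second way of counting is needed.

\subsection*{Case 4: $u$ of type N, $d(v)=1$}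
If $D^2\le M$, we sum over $u$: by \eqref{eq:nrho}, \eqref{eq:bn} and \eqref{eq:bad}, each class contributes $\ll b_\rho n_\rho\ll\mathcal{T}$. If $D^2>M$, we sum over $v$, and get $\ll\mathcal{K}(S+hD)$. Here
\begin{align*}
S\mathcal{K}&=S^2+\beta S^2M^{-1/2}+hDS+h\beta DS+\beta DS^2/M,\\
hD\mathcal{K}&=hDS+h\beta DSM^{-1/2}+h^2D^2+h^2\beta D^2+h\beta D^2S/M .
\end{align*}
The terms are at most $T_1,T_2,T_9,T_9,T_2$ and $T_9,T_9,T_4,T_5,T_{10}$, where $\beta S^2M^{-1/2}\le T_2$ uses $D>M^{1/2}$.

\subsection*{Case 5: $u$ and $v$ of type N}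
Here we use the principle of Section~\ref{sec:model}: rich planes have short normals, and short normals are few. Fix the classes $\rho$ of $u$ and $\sigma$ of $v$ and dyadic ranges
\[
\#V_u\in[s,2s),\quad\#V_v\in[r,2r),\quad s^*(u)\in[s^*,2s^*),\quad s^*(v)\in[r^*,2r^*),
\]
and let $\mathcal{P}$ be the set of such pairs, assumed nonempty. By symmetry let $r^*\le s^*$; then $r\le\#V_v\le s^*(v)<2s^*$. Also $s\ll b_\rho$ and $r\ll b_\sigma$.

\emph{First bound: sum over $u$.} By \eqref{eq:nrho} and \eqref{eq:bn},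
\begin{equation}\label{eq:first}
\#\mathcal{P}\le2sn_\rho\ll\mathcal{T}+s\,\alpha\rho^2/M .
\end{equation}
This is good when $s$ is small.

\emph{Second bound: sum over planes.} Let $\mathcal{M}$ be the set of planes $\Pi_u$ with $u$ occurring in $\mathcal{P}$, and for $\Pi\in\mathcal{M}$ let $\nu(\Pi)$ be the number of points of class $\sigma$ in $\Pi$. Every $v$ occurring in $\mathcal{P}$ lies in some $\Pi\in\mathcal{M}$ and has fewer than $2r$ neighbors, so
\[
\#\mathcal{P}\le2r\sum_{\Pi\in\mathcal{M}}\nu(\Pi),\qquad\nu(\Pi)<2s^*,\qquad\nu(\Pi)\ll n'_\sigma ,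
\]
the last by \eqref{eq:nrho}. By Lemma~\ref{lem:deg}(2), there is an absolute constant $c_0$ such that the normals $y_\Pi$, $\Pi\in\mathcal{M}$, which are distinct primitive vectors of $\Lambda^\sharp$, lie in $C(c_0\alpha',c_0\beta')$ with
\[
\alpha'=\min(\beta\eta_\rho/s,\ \beta^2/s^*),\qquad\beta'=DS/s^* .
\]
If the points of $\Lambda^\sharp$ in this cylinder span a line, then $\#\mathcal{M}=1$ and $\#\mathcal{P}\ll b_\sigma n'_\sigma\ll\mathcal{T}$ by \eqref{eq:bn}. Otherwise Lemma~\ref{lem:cyl} for $\Lambda^\sharp$ and $\kappa\ge M$ give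
\[
\#\mathcal{P}\ll rs^*\Bigl(\frac{\beta'\max(\alpha',\beta')}{M}+\frac{h\beta'\min(\alpha',\beta')}{M}+\frac{\alpha'\beta'^2}{M^2}\Bigr).
\]
Since $\alpha'\le\beta^2/s^*$ and $\beta'=\alpha\beta/s^*$, we have $\max(\alpha',\beta')\le\beta S/s^*$ and $\min(\alpha',\beta')\le\beta D/s^*$. With $r\ll s^*$, the first two terms are $\ll\beta DS^2/M=T_2$ and $\ll h\beta D^2S/M\le T_{10}$. In the third we use $\alpha'\le\beta\eta_\rho/s$. Altogether
\begin{equation}\label{eq:second}
\#\mathcal{P}\ll\mathcal{T}+\frac{\beta\eta_\rho D^2S^2}{sM^2},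
\end{equation}
which is good when $s$ is large.

\emph{Conclusion.} The minimum of the last terms of \eqref{eq:first} and \eqref{eq:second} is at most their geometric mean, in which $s$ cancels. Using $\eta_\rho\rho^2\le2w\beta$,
\[
\Bigl(\frac{\eta_\rho\rho^2D^3S^3}{M^3}\Bigr)^{1/2}\le\frac{DS}{M^{1/2}}\cdot\frac{(2w\beta DS)^{1/2}}{M}\le\frac{D^2S^2}{M}+\frac{2w\beta DS}{M^2}\le T_6+2T_3 .
\]
Summing over the $\lesssim1$ choices of classes and ranges in all cases, we obtain $A\lesssim\mathcal{T}$.

\section{The count $E$}\label{sec:E}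

The bound $E\ll A+\mathcal{K}$ is not enough, since we must save the factor $1+\alpha$. The saving comes from the fact that the neighbors of $u$ now lie in the plane $u^\perp$, whose normal is explicitly known. For $u\in\Lambda\cap K\setminus\{0\}$ let $V_u^\circ=V_u\cap u^\perp$; again $v\in V_u^\circ$ if and only if $u\in V_v^\circ$. The pairs with $u=0$ or $v=0$ number $\ll\mathcal{K}$, and $(1+\alpha)\mathcal{K}\ll\mathcal{T}$ by Lemma~\ref{lem:book}. For the other pairs, either $V_u^\circ$ and $V_v^\circ$ both span lines, or one of them spans a plane.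

\subsection*{Both $V_u^\circ$ and $V_v^\circ$ span lines}
Fix dyadic ranges $\#V_u^\circ\in[s,2s)$, $\#V_v^\circ\in[r,2r)$. Lemma~\ref{lem:lines}(b), with $C'_u=C_u\cap u^\perp$, bounds the number of pairs by $\ll rs+\mathcal{K}$. To bound $rs$, take one such pair $(u,v)$. By Lemma~\ref{lem:lines}(a), $v$ is a multiple of a primitive $v_0\in\frac2sK$ and $u$ is a multiple of a primitive $u_0\in\frac2rK$, and $\langle u_0,v_0\rangle=0$. If $u_0,v_0$ are independent, they span a plane whose normal $y$ satisfies $|a(y)|\ll\beta^2/(rs)$ and $|\pi y|\ll\alpha\beta/(rs)$, by \eqref{eq:normal} and Lemma~\ref{lem:cross}; then \eqref{eq:types} gives $rs\ll\beta SM^{-1/2}+h\beta D\le\mathcal{K}$. If they are proportional, then $u_0=\pm v_0$ is isotropic, and Lemma~\ref{lem:cyl}(1) gives $r,s\ll hD$; then $(1+\alpha)rs\ll h^2D^2+h^2D^2S\le T_4+T_5$. In both cases $(1+\alpha)(rs+\mathcal{K})\ll\mathcal{T}$.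

\subsection*{$V_u^\circ$ spans a plane}
By symmetry it remains to bound
\[
E_2=\sum_u\#V_u^\circ ,
\]
where $u$ runs over the vectors for which $V_u^\circ$ spans the plane $\Pi=u^\perp$. Write $u=ku_0$ with $k\ge1$ and $u_0$ primitive, and put $a_0=|a(u_0)|$, $\rho_0=|\pi u_0|$, $c=c(u_0)$. By Lemma~\ref{lem:c}, $c\mid V$, $u_0\in\Lambda_c$ and $y_\Pi=\pm(\kappa/c)u_0$. There are $\lesssim1$ divisors of $V$, so we may fix $c$. Let $s_k=\#V^\circ_{ku_0}$, with the convention $s_k=0$ if $ku_0$ does not occur in $E_2$.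

Take $x_1,x_2,\mu_1,\mu_2$ from Lemma~\ref{lem:minima} for $\Lambda\cap\Pi$ and $C_u\cap\Pi$, so $s_k\ll(\mu_1\mu_2)^{-1}$. On $\Pi$ we have $a(u)a(v)=\pi u\cdot\pi v$, so the slab condition becomes a bound for $a(v)$: if $a_0\neq0$, then $|a(v)|\le w/(ka_0)$ on $C_u\cap\Pi$. By \eqref{eq:normal} and Lemma~\ref{lem:cross},
\[
\frac\kappa c\rho_0\le4\mu_1\mu_2\beta\min\Bigl(\alpha,\frac{w}{ka_0}\Bigr),\qquad\frac\kappa ca_0\le2\mu_1\mu_2\beta^2 ,
\]
and therefore
\begin{equation}\label{eq:sk}
s_k\ll\frac c\kappa\min\Bigl\{\frac{\alpha\beta}{\rho_0},\ \frac{\beta^2}{a_0},\ \frac{\beta w}{ka_0\rho_0}\Bigr\},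
\end{equation}
where entries with zero denominator are omitted. The factor $c$ will cancel against the factor $1/c$ in Lemma~\ref{lem:cyl} for $\Lambda_c$.

\emph{Non-isotropic $u_0$.} By \eqref{eq:table}, $|q(u_0)|\ge c$, so $m_0:=\max(a_0,\rho_0)\ge c^{1/2}\ge1$, and $ku_0\in K$ gives $k\le S$. If $m_0=a_0$, use $k\le\alpha/a_0$ and the second entry of \eqref{eq:sk}; if $m_0=\rho_0$, use $k\le\beta/\rho_0$ and the first entry. If $a_0\rho_0\ne0$, use also the third entry and $\sum_{k\le S}1/k\lesssim1$. This gives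
\begin{equation}\label{eq:sumk}
\sum_ks_k\ll\frac{c\,\alpha\beta^2}{\kappa m_0^2},\qquad\sum_ks_k\lesssim\frac{c\,\beta w}{\kappa a_0\rho_0}.
\end{equation}
Put $\epsilon_0=\frac12S^{-5}$ and partition $[0,S]$ by the \emph{bottom interval} $[0,\epsilon_0]$ and the intervals $(2^{i-1}\epsilon_0,2^i\epsilon_0]$, $i\ge1$; only $\lesssim1$ intervals are needed. Fix the intervals containing $a_0$ and $\rho_0$, let $a_1$ and $\rho_1$ be their right endpoints, and $m_1=\max(a_1,\rho_1)$. As $m_0\ge1$ is not in the bottom interval, $m_1/2<m_0\le m_1$, and $m_1^2\ge c$. Let $n_1$ be the number of $u_0$ with these data; they lie in $\Lambda_c\cap C(a_1,\rho_1)$. We apply Lemma~\ref{lem:cyl} to this set.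

If it spans a line, then $n_1\le2$, as a line contains at most two primitive vectors of $\Lambda$. If it spans a plane, then $n_1\ll(1+h)m_1^2/c$. In both cases $n_1\ll(1+h)m_1^2/c$, and the first bound of \eqref{eq:sumk} gives a contribution $\ll(1+h)\alpha\beta^2/M$.

If it spans $\mathbb{R}^3$, then $n_1\ll a_1\rho_1^2/(\kappa c)$. When neither interval is the bottom one, $a_0>a_1/2$ and $\rho_1/2<\rho_0\le\beta$, and the second bound of \eqref{eq:sumk} gives $\lesssim\rho_1\beta w/\kappa^2\ll\beta^2w/M^2$. When one of them is the bottom interval, $a_1\rho_1^2\le m_1^2\min(a_1,\rho_1)=m_1^2\epsilon_0$, and the first bound gives $\ll\epsilon_0\alpha\beta^2/\kappa^2\le S^{-2}/M^2\le w/M^2$.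

\emph{Isotropic $u_0$} (split case only). Now $a_0=\rho_0\ge1/(2h)$ by \eqref{eq:basic}, and $ka_0\le D$. So $k\le2hD$, $\sum_k1/k\lesssim1$, and $a_0$ lies in one of $\lesssim1$ intervals $(a_1/2,a_1]$ with $a_1$ a power of $2$ and $a_1<2\beta$. If $\Lambda_c\cap C(a_1,a_1)$ spans $\mathbb{R}^3$, Lemma~\ref{lem:cyl}(3) and the third entry of \eqref{eq:sk} give a contribution
\[
\lesssim\frac{a_1^3}{\kappa c}\cdot\frac{c\beta w}{\kappa a_1^2}\ll\frac{\beta^2w}{M^2}.
\]
Otherwise this set lies in a plane, which contains at most two isotropic lines by Lemma~\ref{lem:cross}(d), so there are at most four vectors $u_0$. The plane $\Pi=u_0^\perp$ is of type I, so $s_k\le\#(\Lambda\cap K\cap\Pi)\ll h\beta D$ by Lemma~\ref{lem:cyl}(2). The contribution is $\ll hD\cdot h\beta D$.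

\emph{Conclusion.} We have shown
\[
E_2\lesssim\frac{\alpha\beta^2}{M}+\frac{h\alpha\beta^2}{M}+\frac{wS^2}{M^2}+h^2\beta D^2 .
\]
Multiply by $1+\alpha$. The first term is a term of $\mathcal{K}$, so Lemma~\ref{lem:book} applies. The second gives $h\beta DS/M+hD^2S^2/M\le T_9+T_{10}$, the third gives at most $2wS^3/M^2\le2T_3$, and the fourth gives $h^2\beta D^2+h^2D^3S\le2T_5$. Hence $(1+\alpha)E\lesssim\mathcal{T}$.

This proves Proposition~\ref{prop:key}, hence \eqref{eq:goal}, and with it Theorem~\ref{thm:main} and Theorem~\ref{thm:second}(i),(ii). \qed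

\section{Lower bounds}\label{sec:lower}

\begin{proof}[Proof of Theorem~\ref{thm:second}(iii)]
For $\delta=1$ both regions are the ball $P\le L^2$. For $L\ge L_0(R,\ell,g)$ it contains $n\gg_{R,\ell,g}L^4$ nonzero points of the lattice $R(\ell;g)$ of rank $4$, and the diagonal pairs give $\mathcal{N}\ge n$. The determinants lie in $\ell^{-1}\mathbb{Z}\cap[-L^2,L^2]$, a set of at most $1+2\ell L^2$ elements, and $0\le\diamondsuit\le P^2\le L^4$. Cover $[0,L^4]$ by at most $2+\heartsuit^{-1}$ half-open intervals of length $\heartsuit L^4$. Two points with the same determinant and with $\diamondsuit$ in the same interval form a pair counted by $\mathcal{N}$. By the Cauchy--Schwarz inequality and $2+\heartsuit^{-1}\le3/\min\{\heartsuit,1\}$,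
\[
\mathcal{N}\ge\frac{n^2}{(1+2\ell L^2)(2+\heartsuit^{-1})}\gg_{R,\ell,g}\min\{\heartsuit,1\}L^6 .\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:second}(iv)]
Here $gi=iH$. By Lemma~\ref{lem:AL}(a), an element of $A_0(N)$ acts as $Q^{-1/2}\begin{pmatrix}Qa&b\\Nc&Qd\end{pmatrix}$, a matrix of determinant $1$, for some $Q\mid N$. If $c\ne0$, its lower left entry has absolute value at least $N/\sqrt Q\ge1$, so the image of $iH$ has imaginary part at most $H/H^2\le H$. If $c=0$, then $Qad=1$, so $Q=1$, $a=d=\pm1$ and the imaginary part is $H$. Hence $H(g)=H$.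

For integers $m,m',\beta$ with $0<|m|,|m'|\le L/4$ and $|\beta|\le HL/4$, the matrix $\begin{pmatrix}m&\beta/H\\0&m'\end{pmatrix}$ lies in $R(1;g)$ and has $P=\frac12(m^2+m'^2+\beta^2/H^2)\le L^2$. Since $0\le\diamondsuit\le L^4$ and $\heartsuit\ge1$, the condition on $\diamondsuit$ is void. Two such matrices with the same $(m,m')$ have the same determinant. For $L\ge4$ there are $\gg L^2$ choices of $(m,m')$ and $\gg HL$ choices of $\beta$, which gives $\gg L^2(HL)^2=H^2L^4$ pairs. This is the size of the last term of \eqref{eq:main} for $\ell=\delta=1$.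
\end{proof}

\begin{thebibliography}{1}
\bibitem{Steiner}
Raphael S. Steiner, \emph{Theta functions, fourth moments of eigenforms, and the sup-norm problem III}, arXiv:2311.16255 (2023).
\end{thebibliography}
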